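# Guessing in windows: separating $\mathfrak e^{\mathrm{const}}$, $\mathfrak e_2^{\mathrm{const}}$, $\mathrm{add}(\mathcal N)$ and $\mathfrak b$

## 1. Four binary sequences and a strategy that misses twice

Consider the four binary sequences
$$f_0=0000\ldots,\qquad f_1=0100\ldots,\qquad f_2=1000\ldots,\qquad f_3=1100\ldots,$$
all continued by zeros. One of them is revealed to us bit by bit, and before each bit we announce a guess. A strategy is a function $\pi$ that assigns a guess $\pi(\sigma)\in\{0,1\}$ to each finite string $\sigma$ of bits already seen. Can a strategy guarantee, for each of the four sequences, that at least one of the first two guesses is correct? No. The guess $\pi(\emptyset)$ is wrong on two of the four sequences, namely those that start with $c=1-\pi(\emptyset)$. These two share the node $\langle c\rangle$ and differ at the next bit, so $\pi(\langle c\rangle)$ is wrong on one of them. That sequence is missed twice in a row. In the same way, the $2^k$ strings of length $k$ defeat every strategy that tries to be correct at least once in the first $k$ places: follow the wrong answer $k$ times.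

A late start helps. Let $\pi(\sigma)$ be the next bit of the first listed sequence that extends $\sigma$ (and $0$ if there is none). On $f_0$ this is never wrong. On $f_1$ it is wrong only at place $1$, on $f_2$ only at place $0$, and on $f_3$ at places $0$ and $1$. From place $2$ on it is always correct on all four.

The same strategy handles any countable list $f_0,f_1,\ldots$. If $\pi(f_i{\upharpoonright}a)\ne f_i(a)$, then the guess came from some $f_{i'}$ with $i'<i$ whose first difference from $f_i$ is at $a$. Each $i'$ causes at most one such error, so $\pi$ is wrong on $f_i$ at most $i$ times. At the other extreme, no $\pi$ handles all sequences: the sequence defined by $f(j)=1-\pi(f{\upharpoonright}j)$ is missed every time. In between, uncountable families can be handled if we do not insist on being eventually always right. Let $F$ be the set of all $f\in{}^\omega2$ with $f(2i)=f(2i+1)$ for all $i$; it has the size of the continuum. Guess $0$ at even places, and repeat the last bit at odd places. Every interval of two consecutive places contains a correct guess, for every $f\in F$. But no $\pi$ is eventually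 always correct on every member of $F$: put $f(2i)=f(2i+1)=1-\pi(f{\upharpoonright}2i)$.

How many sequences does it take to defeat every strategy, when a strategy succeeds if it is eventually correct once in every window of a fixed length? This number, and its analogue for sequences of natural numbers, are our subject.

**Definition 1.1 (constant prediction).** A *predictor on $\omega$* is a function $\pi\colon{}^{<\omega}\omega\to\omega$. For $f\in{}^\omega\omega$, $\pi$ *predicts constantly* $f$, written $f\sqsubset^{\mathrm{pc}}\pi$, iff
$$\exists k\in\omega\ \forall^\infty i\ \exists j\in[i,i+k)\colon\ f(j)=\pi(f{\upharpoonright}j).$$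
The constant evasion number $\mathfrak e^{\mathrm{const}}$ is the least size of an $F\subseteq{}^\omega\omega$ such that no single predictor on $\omega$ predicts constantly every $f\in F$. A *predictor on $2$* is a function $\pi\colon{}^{<\omega}2\to2$; let $\Pi_2$ be the set of these, define $f\sqsubset^{\mathrm{pc}}\pi$ for $f\in{}^\omega2$ and $\pi\in\Pi_2$ by the same formula, and let $\mathfrak e_2^{\mathrm{const}}$ be the least size of an $F\subseteq{}^\omega2$ such that no $\pi\in\Pi_2$ predicts constantly every $f\in F$.

We compare these with two classical cardinals. The number $\mathrm{add}(\mathcal N)$ is the least number of Lebesgue null sets whose union is not null. The number $\mathfrak b$ is the least size of an $F\subseteq{}^\omega\omega$ such that no $y\in{}^\omega\omega$ satisfies $f(i)\le y(i)$ for almost all $i$, for all $f\in F$. For $\mathrm{add}(\mathcal N)$ we need only a combinatorial description, Bartoszyński's theorem (Trans. AMS 281 (1984); see Bartoszyński–Judah, *Set Theory: On the structure of the real line*, Thm 2.3.9, and Blass, Handbook of Set Theory, Thm 5.14 and the remark after it).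

**Theorem 1.2 (Bartoszyński).** For $h\in{}^\omega\omega$ with $h\to\infty$, $\mathrm{add}(\mathcal N)$ is the least size of $F\subseteq{}^\omega\omega$ such that no $S$ with $S(i)\in[\omega]^{\le h(i)}$ satisfies $\forall f\in F\ \forall^\infty i\ f(i)\in S(i)$.

Such an $S$ is called an *$h$-slalom*, and it *captures* $f$ if $f(i)\in S(i)$ for almost all $i$. For example, $S(i)=\{f_j(i):j<i\}$ is an $\mathrm{id}$-slalom that captures every member of the list $f_0,f_1,\dots$. The number in the theorem does not depend on $h$, and this is easy to see. Given $h,h'\to\infty$, pick $n_0<n_1<\cdots$ with $h(n)\ge h'(i)$ for all $n\ge n_i$, code $f$ by $i\mapsto f{\upharpoonright}[n_i,n_{i+1})$, and turn an $h'$-slalom $S'$ for the codes into the $h$-slalom $S(n)=\{s(n):s\in S'(i)\}$ for $n\in[n_i,n_{i+1})$ (where $s$ runs over the members of $S'(i)$ that are functions on $[n_i,n_{i+1})$, and $S(n)=\emptyset$ for $n<n_0$). We shall use $h=\mathrm{id}$.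

**Lemma 1.3.** ZFC proves $\mathfrak e^{\mathrm{const}}\le\mathfrak e_2^{\mathrm{const}}\le\mathfrak c$ and $\mathrm{add}(\mathcal N)\le\mathfrak b\le\mathfrak c$.

*Proof.* Let $F\subseteq{}^\omega2$ with $|F|<\mathfrak e^{\mathrm{const}}$. Some predictor $\pi$ on $\omega$ predicts constantly every $f\in F$, and then so does $\sigma\mapsto\min\{\pi(\sigma),1\}$ on ${}^{<\omega}2$: a correct guess of a bit is left unchanged. So $|F|<\mathfrak e_2^{\mathrm{const}}$, and the first inequality follows. The family ${}^\omega2$ is not predicted by any $\pi$, as we saw, so $\mathfrak e_2^{\mathrm{const}}\le\mathfrak c$. If an $\mathrm{id}$-slalom $S$ captures all $f\in F$, then $y(i)=\max(S(i)\cup\{0\})$ eventually dominates all $f\in F$; so $\mathrm{add}(\mathcal N)\le\mathfrak b$. Finally ${}^\omega\omega$ itself is unbounded, so $\mathfrak b\le\mathfrak c$. $\square$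

The question, posed in Miguel A. Cardona, Miroslav Repický and Saharon Shelah, "Adding the constant evasion and constant prediction numbers to Cichoń's maximum", arXiv:2503.24185 (2025), is which of the following four statements are consistent with ZFC:
$$\mathrm{add}(\mathcal N)<\mathfrak e^{\mathrm{const}}<\mathfrak b, \tag{1}$$
$$\mathrm{add}(\mathcal N)<\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}<\mathfrak b, \tag{2}$$
$$\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}<\mathrm{add}(\mathcal N)<\mathfrak b, \tag{3}$$
$$\mathfrak e^{\mathrm{const}}<\mathrm{add}(\mathcal N)<\mathfrak e_2^{\mathrm{const}}<\mathfrak b. \tag{4}$$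

## 2. One theorem for all four statements

All four are consistent, relative to ZFC, and all follow from one theorem.

**Theorem 2.1 (Main Theorem).** Let $\lambda_1\le\lambda_2$ and $\lambda_3\le\lambda_4$ be uncountable regular cardinals, $\lambda=\max\{\lambda_2,\lambda_4\}$, and assume $\lambda^{<\lambda}=\lambda$ (automatic under GCH). Assume that not $\lambda_4<\lambda_1<\lambda_2$. Then some ccc poset forces
$$\mathfrak e^{\mathrm{const}}=\lambda_1,\qquad \mathfrak e_2^{\mathrm{const}}=\lambda_2,\qquad \mathrm{add}(\mathcal N)=\lambda_3,\qquad \mathfrak b=\lambda_4,\qquad \mathfrak c=\lambda.$$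

**Corollary 2.2.** Each of (1), (2), (3), (4) is consistent with ZFC (relative to ZFC).

*Proof from Theorem 2.1.* $\mathrm{Con}(\mathrm{ZFC})$ implies $\mathrm{Con}(\mathrm{ZFC}+\mathrm{GCH})$. Over a model of GCH take $(\lambda_1,\lambda_2,\lambda_3,\lambda_4)$ to be

- for (1): $(\aleph_2,\aleph_2,\aleph_1,\aleph_3)$;
- for (2): $(\aleph_2,\aleph_3,\aleph_1,\aleph_4)$;
- for (3): $(\aleph_1,\aleph_2,\aleph_3,\aleph_4)$;
- for (4): $(\aleph_1,\aleph_3,\aleph_2,\aleph_4)$.

In each case $\lambda_1\le\lambda_2$, $\lambda_3\le\lambda_4$, and $\lambda_4=\lambda$, so $\lambda_4<\lambda_1<\lambda_2$ does not occur; and $\lambda^{<\lambda}=\lambda$ by GCH. Now read off the values. $\square$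

**Corollary 2.3.** ZFC proves $\mathfrak e^{\mathrm{const}}\le\mathfrak e_2^{\mathrm{const}}$ and $\mathrm{add}(\mathcal N)\le\mathfrak b$. If ZFC is consistent, it proves no other inequality $\mathfrak x\le\mathfrak y$ between two different ones of the four cardinals.

*Proof from Theorem 2.1.* The two inequalities are in Lemma 1.3. There are $12$ ordered pairs of distinct cardinals, so $10$ further inequalities to refute. The model of (3), where $\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}<\mathrm{add}(\mathcal N)<\mathfrak b$, refutes the six inequalities $\mathfrak y\le\mathfrak x$ with $\mathfrak x$ strictly to the left of $\mathfrak y$ in this chain. The quadruple $(\aleph_2,\aleph_2,\aleph_1,\aleph_1)$ is allowed because $\lambda_1=\lambda_2$; it gives $\mathrm{add}(\mathcal N)=\mathfrak b<\mathfrak e^{\mathrm{const}}=\mathfrak e_2^{\mathrm{const}}$ and refutes the four inequalities $\mathfrak e^{\mathrm{const}}\le\mathrm{add}(\mathcal N)$, $\mathfrak e^{\mathrm{const}}\le\mathfrak b$, $\mathfrak e_2^{\mathrm{const}}\le\mathrm{add}(\mathcal N)$, $\mathfrak e_2^{\mathrm{const}}\le\mathfrak b$.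 $\square$

The theorem realizes every assignment of uncountable regular values that respects the two ZFC inequalities (with $\lambda^{<\lambda}=\lambda$), except the pattern $\mathfrak b<\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}$, which is not decided here. For (1)–(4) one can skip the relation $R_4$ below together with Lemma 4.6 and Section 9: they serve only the case $\lambda_4<\lambda$.

The rest of the talk proves Theorem 2.1. The shape is a finite support (FS) iteration. To make a cardinal at least $\lambda_i$, we add, for each family of fewer than $\lambda_i$ reals, one object that handles the family. To keep it at most $\lambda_i$, we start with $\lambda_i$ Cohen reals and show that no object ever added handles them all. The difficulty is that an object added for one cardinal might handle the Cohen reals reserved for another.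

*Notation.* For $x\ne y$ in ${}^\omega\omega$, $\Delta(x,y)=\min\{i:x(i)\ne y(i)\}$. For $f\in{}^\omega\omega$, $f[i,k]\in{}^k\omega$ is the block $j\mapsto f(i+j)$. Stronger conditions are smaller.

## 3. Strong sequences, good posets, and finite support iterations

We treat four relations $R=(X,Y,\sqsubset)$ at once: $X$ consists of reals, $Y$ of possible responses, and $x\sqsubset y$ says that $y$ handles $x$. In each case
$$Y=\bigcup_{m\in I}Y_m,\qquad Y_m=\prod_{a\in K}L_{m,a},\qquad \sqsubset\;=\bigcup_{\nu\in J}\sqsubset_\nu ,$$
where $I,J,K,L_{m,a}$ are countable and absolute, and $X,Y$ are reinterpreted in each model.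

**Definition 3.1 (the four relations).**

- $R_1$ (weak prediction): $X={}^\omega\omega$; for $m\ge2$, $Y_m$ is the set of $\psi\colon{}^{<\omega}\omega\to[\omega]^{\le m}$; for $k\ge1$ and $n\in\omega$, $f\sqsubset_{(k,n)}\psi$ iff $\forall i\ge n\ \exists j\in[i,i+k)\ f(j)\in\psi(f{\upharpoonright}j)$.
- $R_2$: $X={}^\omega2$, $Y=\Pi_2$; for $k\ge1$ and $n\in\omega$, $f\sqsubset_{(k,n)}\pi$ iff $\forall i\ge n\ \exists j\in[i,i+k)\ f(j)=\pi(f{\upharpoonright}j)$.
- $R_3$: $X={}^\omega\omega$; $I$ is the set of recursive $h\in{}^\omega\omega$, $Y_h=\prod_i[\omega]^{\le h(i)}$; $x\sqsubset_nS$ iff $\forall i\ge n\ x(i)\in S(i)$.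
- $R_4$: $X=Y={}^\omega\omega$; $x\sqsubset_ny$ iff $\forall i\ge n\ x(i)\le y(i)$.

In $R_1$ a response may name a finite set of guesses of bounded size. For example, $\psi(\sigma)=\{0,1\}$ for all $\sigma$ belongs to $Y_2$ and handles every $f\in{}^\omega2$, with $k=1$ and $n=0$; no predictor does this. Why do we allow finite sets, and of every bound $m$? In Section 4 we approximate, in the ground model, a name for a response by ground-model responses, and the approximation of a single-valued predictor will be set-valued. At the next step of the iteration such approximations may themselves be given only by names. So we need a class $Y$ such that names for members of $Y$ are approximated by members of $Y$. For the same reason $R_3$ allows slaloms of every recursive width: the approximation to an $h$-slalom will be wider than $h$.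

All four relations have two properties.

**(C)** If $x\not\sqsubset_\nu y$, there is a finite $K_0\subseteq K$ with $x\not\sqsubset_\nu y'$ whenever $y'\in Y$ and $y'{\upharpoonright}K_0=y{\upharpoonright}K_0$. Indeed, failure is witnessed by one $i$: for $R_1,R_2$ it involves only the $k$ nodes $f{\upharpoonright}j$, $j\in[i,i+k)$, and for $R_3,R_4$ only the value at $i$.

**(M)** For all $y\in Y$, $\nu\in J$ and finite $\sigma$ there is a finite $\sigma'\supseteq\sigma$ such that no $x\supseteq\sigma'$ has $x\sqsubset_\nu y$. For $R_1,R_2$ extend $\sigma$ to length at least $n$ and then avoid the guesses of $y$ for $k$ steps in a row, which is possible because $\psi(\rho)$ is finite, or because there are two bits. For $R_3,R_4$ choose a value at some $i\ge n$ outside the finite set $S(i)$, or above $y(i)$.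

**Definition 3.2 (strong and good).** Let $\theta$ be an uncountable regular cardinal. A sequence $\langle c_\alpha:\alpha<\theta\rangle$ in $X$ is *$R$-strong* if $|\{\alpha<\theta:c_\alpha\sqsubset y\}|<\theta$ for all $y\in Y$. A poset $P$ is *$\theta$-$R$-good* if for each $P$-name $\dot y$ for an element of $Y$ there is $H\subseteq Y$ with $|H|<\theta$ such that for all $x\in X$: if $x\not\sqsubset h$ for all $h\in H$, then $\Vdash x\not\sqsubset\dot y$.

Here $H$ and $x$ are in the ground model. Since a countable $H$ has size $<\theta$, $\aleph_1$-$R$-good implies $\theta$-$R$-good. As an example of a poset that is not good, suppose $P$ adds a real $\dot y$ that eventually dominates every ground-model real. Then $P$ is not $\aleph_1$-$R_4$-good: for a countable $H\subseteq{}^\omega\omega$ take $x$ not eventually dominated by any $h\in H$; goodness would give $\Vdash x\not\sqsubset\dot y$, which is false.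

**Lemma 3.3.** If there is an $R_i$-strong sequence of length $\theta$, then, for $i=1,2,3,4$ respectively, $\mathfrak e^{\mathrm{const}}$, $\mathfrak e_2^{\mathrm{const}}$, $\mathrm{add}(\mathcal N)$, $\mathfrak b$ is $\le\theta$.

*Proof.* No single $y\in Y$ satisfies $c_\alpha\sqsubset y$ for all $\alpha<\theta$. For $i=1$, a predictor $\pi$ gives $\psi(\sigma)=\{\pi(\sigma)\}$ in $Y_2$, and $f\sqsubset^{\mathrm{pc}}\pi$ implies $f\sqsubset\psi$; so no predictor predicts constantly all $c_\alpha$. For $i=3$, $\mathrm{id}$ is recursive, so no $\mathrm{id}$-slalom captures all $c_\alpha$; use Theorem 1.2. The cases $i=2,4$ are the definitions. $\square$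

**Lemma 3.4.** Let $\mathbb C_\lambda$ add Cohen reals $c_\alpha\in{}^\omega\omega$ ($\alpha<\lambda$), and let $\theta\le\lambda$ be uncountable regular. In the extension $\langle c_\alpha:\alpha<\theta\rangle$ is $R_i$-strong for $i=1,3,4$, and $\langle c_\alpha\bmod2:\alpha<\theta\rangle$ is $R_2$-strong.

*Proof.* A response $y$ is coded by a real, so it lies in $V[G{\upharpoonright}A]$ for a countable $A\subseteq\lambda$. For $\alpha\notin A$, $c_\alpha$ is Cohen over $V[G{\upharpoonright}A]$ (and $c_\alpha\bmod2$ is a Cohen element of ${}^\omega2$). By (M), for every $\nu$ the finite sequences that prevent $x\sqsubset_\nu y$ are dense; so $c_\alpha\not\sqsubset y$. Hence only $\alpha\in A$ can be handled. $\square$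

**Interpretations.** We need a way to read a name in the ground model. Given a name $\dot y$ for an element of $Y$ and $p\in P$, choose $p'\le p$ and $m$ with $p'\Vdash\dot y\in Y_m$, and a decreasing sequence $p'\ge p^0\ge p^1\ge\cdots$ such that $p^j$ decides $\dot y$ at the $j$-th element of $K$ and, being below $p^0,\dots,p^{j-1}$, at all earlier ones. Let $y_p\in Y_m$ collect the decided values. Then
$$\text{if } p\Vdash x\sqsubset_\nu\dot y \text{ with } x \text{ in the ground model, then } x\sqsubset_\nu y_p. \tag{5}$$
Otherwise take $K_0$ from (C) for $x\not\sqsubset_\nu y_p$. Some $p^j\le p$ forces $\dot y{\upharpoonright}K_0=y_p{\upharpoonright}K_0$, hence forces $x\not\sqsubset_\nu\dot y$, a contradiction.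

**Lemma 3.5 (small posets are good).** If $|P|<\theta$, then $P$ is $\theta$-$R$-good.

*Proof.* Take $H=\{y_p:p\in P\}$. If not $\Vdash x\not\sqsubset\dot y$, some $p$ and $\nu$ satisfy $p\Vdash x\sqsubset_\nu\dot y$, and then $x\sqsubset_\nu y_p\in H$ by (5). $\square$

We use the following standard facts on an FS iteration $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ of ccc posets: $P_\delta$ is ccc; for limit $\delta$ each condition lies in $P_\xi$ for some $\xi<\delta$; if $\mathrm{cf}(\delta)>\omega$, every real of $V^{P_\delta}$ lies in $V^{P_\xi}$ for some $\xi<\delta$; and a generic filter for the quotient $P_\delta/G_\xi$ over $V[G_\xi]$ is $P_\delta$-generic over $V$ and contains $G_\xi$.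

**Lemma 3.6 (preservation).** Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be an FS iteration with $\Vdash_\xi$ "$\dot Q_\xi$ is ccc and $\theta$-$R$-good". If $\bar c=\langle c_\alpha:\alpha<\theta\rangle\in V$ is $R$-strong, it remains $R$-strong in $V^{P_\delta}$.

*Proof.* By induction on $\delta$. By ccc, $\theta$ stays regular.

**Step 1: successors.** The purpose is to bound one new response by fewer than $\theta$ old ones. Work in $V^{P_\xi}$, where $\bar c$ is strong by induction. For a $\dot Q_\xi$-name $\dot y$ with witness $H$, it is forced that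
$$\{\alpha:c_\alpha\sqsubset\dot y\}\subseteq\bigcup_{h\in H}\{\alpha:c_\alpha\sqsubset h\}.$$
This is a union of fewer than $\theta$ sets of size $<\theta$, so it has size $<\theta$.

**Step 2: $\mathrm{cf}(\delta)>\omega$.** There is nothing new: each $y\in Y$ is coded by a real, so it appears at an earlier stage.

**Step 3: $\mathrm{cf}(\delta)=\omega$.** The purpose is to pull a bad response back to an earlier stage. Suppose $p\Vdash|\{\alpha:c_\alpha\sqsubset\dot y\}|=\theta$. Then for $\theta$ many $\alpha$ there are $p_\alpha\le p$ and $\nu_\alpha\in J$ with $p_\alpha\Vdash c_\alpha\sqsubset_{\nu_\alpha}\dot y$. Each $p_\alpha$ lies in a $P_{\xi}$ with $\xi$ from a fixed countable cofinal subset of $\delta$, and $J$ is countable. By regularity of $\theta$ there are $\xi<\delta$, $\nu$ and $A\in[\theta]^\theta$ with $p_\alpha\in P_\xi$ and $\nu_\alpha=\nu$ for all $\alpha\in A$.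

Some $q\in P_\xi$ forces that $\dot A'=\{\alpha\in A:p_\alpha\in\dot G_\xi\}$ is unbounded in $\theta$. Otherwise $\dot A'$ is forced to be bounded, and by ccc there are only countably many possibilities for its supremum, so $\Vdash\dot A'\subseteq\beta$ for some $\beta<\theta$. But $p_\alpha\Vdash\alpha\in\dot A'$ for any $\alpha\in A\setminus\beta$, a contradiction.

Let $G_\xi\ni q$ be $P_\xi$-generic, and work in $V[G_\xi]$. For $\alpha\in A'$ every condition of $P_\delta/G_\xi$ forces $c_\alpha\sqsubset_\nu\dot y$, since a generic filter for the quotient is $P_\delta$-generic over $V$ and contains $G_\xi\ni p_\alpha$. Let $y^*\in V[G_\xi]$ be an interpretation of $\dot y$ in the quotient below the trivial condition. By (5), $c_\alpha\sqsubset_\nu y^*$ for all $\alpha\in A'$, and $|A'|=\theta$. This contradicts the induction hypothesis at $\xi$. $\square$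

## 4. How much linkedness each relation needs

Lemma 3.5 takes care of small iterands. The others must be $\aleph_1$-good, and we need criteria. Here is the basic move, for $R_1$ with windows of length $k=1$. Let $\dot\psi$ name an element of $Y_m$, and let $Q$ be a set of conditions such that among any $M$ indexed members of $Q$ some $m+1$ have a common extension. For a node $\sigma$ put $B_\sigma=\{a:\exists p\in Q\ p\Vdash a\in\dot\psi(\sigma)\}$. Then $|B_\sigma|<M$, since otherwise some condition forces $m+1$ elements into $\dot\psi(\sigma)$. So $\sigma\mapsto B_\sigma$ is a ground-model response that contains every guess forced by a member of $Q$. For windows of length $k\ge2$ a condition forces only that one of $k$ guesses is right, without saying which, and single nodes must be replaced by trees.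

**Definition 4.1 (trees).** Let $k,r\ge1$. An *$r$-tree of height $k$* is a nonempty $T\subseteq{}^k\omega$ such that $|\{\tau'(j):\tau'\in T,\ \tau'{\upharpoonright}j=\tau{\upharpoonright}j\}|=r$ for all $\tau\in T$ and $j<k$.

For example, ${}^kr$ is an $r$-tree of height $k$, and $\{05,07,31,34\}$ is a $2$-tree of height $2$. Enumerating successors node by node, one sees that every $M$-tree of height $k$ is isomorphic to ${}^kM$ by a bijection that preserves the lengths of common initial segments, and that such a bijection maps $r$-trees contained in it to $r$-trees.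

**Definition 4.2 (linkedness).** Let $Q\subseteq P$.

- $Q$ is *$N$-linked* if any $\le N$ elements of $Q$ have a common extension in $P$.
- $Q$ is *$(k,r,M)$-tree-linked* if for every map $\tau\mapsto p_\tau$ from ${}^kM$ (equivalently, from any $M$-tree of height $k$) to $Q$ there is an $r$-tree $T$ of height $k$ inside the domain such that $\{p_\tau:\tau\in T\}$ has a common extension.
- $Q$ is *Fr-linked* if for every sequence $\langle p_i:i<\omega\rangle$ in $Q$ there is $q\in P$ such that each $q'\le q$ is compatible with $p_i$ for infinitely many $i$.

A *cover* of $P$ is a countable family of nonempty subsets of $P$ with dense union.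

An $r^k$-linked set is $(k,r,r)$-tree-linked: use $T={}^kr$. For $k=1$, $(1,r,M)$-tree-linked says that among any $M$ indexed members of $Q$ some $r$ have a common extension. A finite nonempty set $Q$ is Fr-linked: some $p$ occurs infinitely often in the sequence, and $q=p$ works. A tree-linked nonempty set has $M\ge r$.

**Lemma 4.3 (criterion for $R_1$).** Suppose for all $k\ge1$, $r\ge3$ there is a cover $\mathcal Q_{k,r}$ such that each $Q\in\mathcal Q_{k,r}$ is $(k,r,M_Q)$-tree-linked for some $M_Q$. Then $P$ is $\aleph_1$-$R_1$-good.

*Proof.* Let $\dot\psi$ name an element of $Y$. Fix $k\ge1$, $m\ge2$, $Q\in\mathcal Q_{k,m+1}$, and write $M=M_Q$. For $\sigma\in{}^{<\omega}\omega$ let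
$$B_\sigma=\{\tau\in{}^k\omega:\exists p\in Q\ \ p\Vdash\text{“}\dot\psi\in Y_m\ \wedge\ \exists j<k\ \ \tau(j)\in\dot\psi(\sigma^\frown\tau{\upharpoonright}j)\text{”}\}.$$

**Step 1: $B_\sigma$ contains no $M$-tree of height $k$.** This is where linkedness is used. Suppose it does, and choose witnesses $p_\tau\in Q$ for the $\tau$ in such a tree. There are an $(m+1)$-tree $T\subseteq B_\sigma$ and a common extension $q$ of $\{p_\tau:\tau\in T\}$. Let $G\ni q$ be generic. All values of $\psi$ have size $\le m$, and each node of $T$ has $m+1$ successors. So we can build recursively $\tau\in T$ with $\tau(j)\notin\psi(\sigma^\frown\tau{\upharpoonright}j)$ for all $j<k$. This contradicts $p_\tau\in G$.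

**Step 2: a set-valued guess for $B_\sigma$.** The purpose is to turn the absence of $M$-trees into a response. Call $\rho\in{}^{\le k}\omega$ *large* by backward recursion on $|\rho|$: if $|\rho|=k$, iff $\rho\in B_\sigma$; if $|\rho|<k$, iff $\rho^\frown a$ is large for at least $M$ many $a$. If $\emptyset$ were large, we could choose $M$ large successors again and again and find an $M$-tree inside $B_\sigma$; so $\emptyset$ is not large. For $|\rho|<k$ put $\chi_\sigma(\rho)=\{a:\rho^\frown a\text{ is large}\}$ if $\rho$ is not large, and $\chi_\sigma(\rho)=\emptyset$ otherwise. Then $|\chi_\sigma(\rho)|<M$. If $\tau\in B_\sigma$, then $\tau$ is large and $\emptyset$ is not; let $j$ be least with $\tau{\upharpoonright}(j+1)$ large. Then $\tau{\upharpoonright}j$ is not large, so $\tau(j)\in\chi_\sigma(\tau{\upharpoonright}j)$.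

For instance, let $k=2$, $M=3$ and $B_\sigma=\{00,01,02,13\}$. The node $\langle0\rangle$ is large, $\langle1\rangle$ and $\emptyset$ are not, and $\chi_\sigma(\emptyset)=\{0\}$, $\chi_\sigma(\langle1\rangle)=\{3\}$. The first three strings are guessed at place $0$ and the last at place $1$.

**Step 3: the response.** Every finite sequence is uniquely $\sigma^\frown\rho$ with $k\mid|\sigma|$ and $|\rho|<k$. Define $\psi_{k,m,Q}(\sigma^\frown\rho)=\chi_\sigma(\rho)$; it belongs to $Y_{\max\{M,2\}}$. Let $H$ be the countable set of all $\psi_{k,m,Q}$. Suppose $f\in V$ and $p\Vdash f\sqsubset_{(k,n)}\dot\psi$. Extend $p$ so that $p\Vdash\dot\psi\in Y_m$ for some $m$, and then so that $p\in Q$ for some $Q\in\mathcal Q_{k,m+1}$. For every $i\ge n$ with $k\mid i$, $p$ witnesses $f[i,k]\in B_{f{\upharpoonright}i}$, so by Step 2 there is $j\in[i,i+k)$ with $f(j)\in\psi_{k,m,Q}(f{\upharpoonright}j)$. Every interval $[i,i+2k)$ with $i\ge n$ contains a block $[i',i'+k)$ with $k\mid i'$ and $i'\ge n$. Hence $f\sqsubset_{(2k,n)}\psi_{k,m,Q}$. So if $f\not\sqsubset h$ for all $h\in H$, no condition forces $f\sqsubset_{(k,n)}\dot\psi$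 for any $(k,n)$, that is, $\Vdash f\not\sqsubset\dot\psi$. $\square$

On $2$ a response must be single-valued. But there a string that is never guessed gives full information: its negation is a guess.

**Lemma 4.4 (criterion for $R_2$).** If for each $N$ there is a cover $\mathcal Q_N$ by $N$-linked sets, then $P$ is $\aleph_1$-$R_2$-good.

*Proof.* Let $\dot\pi$ name an element of $\Pi_2$. For $k\ge1$, $Q\in\mathcal Q_{2^k}$ and $\sigma\in{}^{<\omega}2$ let
$$B_\sigma=\{\tau\in{}^k2:\exists p\in Q\ \ p\Vdash\exists j<k\ \ \tau(j)=\dot\pi(\sigma^\frown\tau{\upharpoonright}j)\}.$$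
If $B_\sigma={}^k2$, a common extension of the $2^k$ witnesses forces that every $\tau\in{}^k2$ is guessed somewhere. This is false for the $\tau$ with $\tau(j)=1-\pi(\sigma^\frown\tau{\upharpoonright}j)$ for all $j<k$; it is the obstruction of Section 1. So pick $\tau_\sigma\in{}^k2\setminus B_\sigma$ and set $\pi_{k,Q}(\sigma^\frown\rho)=1-\tau_\sigma(|\rho|)$ for $k\mid|\sigma|$, $|\rho|<k$. Let $H$ be the countable set of all $\pi_{k,Q}$.

Suppose $p\Vdash f\sqsubset_{(k,n)}\dot\pi$; extending $p$, let $p\in Q\in\mathcal Q_{2^k}$. For $i\ge n$ with $k\mid i$ we have $f[i,k]\in B_{f{\upharpoonright}i}$, so $f[i,k]\ne\tau_{f{\upharpoonright}i}$. Hence there is $j\in[i,i+k)$ with $f(j)=1-\tau_{f{\upharpoonright}i}(j-i)=\pi_{k,Q}(f{\upharpoonright}j)$. As before, $f\sqsubset_{(2k,n)}\pi_{k,Q}$. $\square$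

**Lemma 4.5 (criterion for $R_3$).** Suppose $\mathcal Q$ is a cover and for each $Q\in\mathcal Q$ there is a recursive $M_Q$ such that $Q$ is $(1,r,M_Q(r))$-tree-linked for all $r\ge1$. Then $P$ is ccc and $\aleph_1$-$R_3$-good.

*Proof.* An uncountable antichain can be refined to one contained in $\bigcup\mathcal Q$. Then some $Q\in\mathcal Q$ contains $M_Q(2)$ pairwise incompatible elements, which is impossible since two of them must have a common extension.

Let $\dot S$ name an element of $Y$. For a recursive $h$ and $Q\in\mathcal Q$ let
$$S_{h,Q}(i)=\{a:\exists p\in Q\ \ p\Vdash\dot S\in Y_h\wedge a\in\dot S(i)\}.$$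
If $|S_{h,Q}(i)|\ge M_Q(h(i)+1)$, then witnesses for some $h(i)+1$ distinct $a$'s have a common extension, which forces both $|\dot S(i)|>h(i)$ and $\dot S\in Y_h$; this is absurd. So $S_{h,Q}\in Y_{h'}$ for the recursive function $h'(i)=M_Q(h(i)+1)$. Let $H$ be the countable set of all $S_{h,Q}$. If $p\Vdash x\sqsubset_n\dot S$, extend $p$ to force $\dot S\in Y_h$ for some recursive $h$, and then to lie in some $Q\in\mathcal Q$. For $i\ge n$, $p$ witnesses $x(i)\in S_{h,Q}(i)$. So $x\sqsubset_nS_{h,Q}$. $\square$

**Lemma 4.6 (criterion for $R_4$).** If $P$ has a cover by Fr-linked sets, then $P$ is $\aleph_1$-$R_4$-good.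

*Proof.* Let $\dot y$ name an element of ${}^\omega\omega$; fix $Q$ in the cover and $i\in\omega$. Suppose that for every $v\in\omega$ there is $p_v\in Q$ forcing $\dot y(i)>v$. Take $q$ as in the definition of Fr-linked for $\langle p_v:v<\omega\rangle$, and $q'\le q$ forcing $\dot y(i)=w$ for some $w$. Then $q'$ is compatible with some $p_v$, $v\ge w$; a common extension forces $w=\dot y(i)>v\ge w$, a contradiction. So we may let $h_Q(i)$ be a $v$ such that no $p\in Q$ forces $\dot y(i)>v$. The set $H$ of all $h_Q$ is countable. If some $p$ forces $x\sqsubset_n\dot y$, extend it into some $Q$. For $i\ge n$, if $x(i)>h_Q(i)$, then $p$ would force $\dot y(i)>h_Q(i)$; so $x(i)\le h_Q(i)$. Thus $x\sqsubset_nh_Q$. $\square$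

## 5. Dominating and localizing a small family

All posets in this and the next section that are built from a set $F$ have size $\le|F|+\aleph_0$, because a condition is a finite object over $F$ and $\omega$.

**Definition 5.1 ($\mathbb D(F)$, $F\subseteq{}^\omega\omega$).** Conditions are $(s,E)$ with $s\in{}^{<\omega}\omega$, $E\in[F]^{<\omega}$. Put $(t,E')\le(s,E)$ iff $t\supseteq s$, $E'\supseteq E$, and $t(i)\ge f(i)$ for all $i\in|t|\setminus|s|$, $f\in E$.

**Lemma 5.2.** $\mathbb D(F)$ adds a real that eventually dominates every $f\in F$. It is ccc and $\aleph_1$-$R_i$-good for $i=1,2,3$.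

*Proof.* One can lengthen $s$ by values $\ge\max\{f(i):f\in E\}$ and one can add any $f\in F$ to $E$, so the union of the first coordinates in the generic filter is as required. For each of the countably many $s$, any finitely many conditions $(s,E_u)$ have the common extension $(s,\bigcup_uE_u)$. So these sets form a cover by sets that are $N$-linked for all $N$. They are $(k,r,r)$-tree-linked, so Lemma 4.3 applies; Lemma 4.4 applies; and Lemma 4.5 applies with $M_Q(r)=r$, which also gives ccc. $\square$

These pieces are not Fr-linked in general. If $f_i\in F$ with $f_i(0)=i$, consider the conditions $(\emptyset,\{f_i\})$. Every $q$ has an extension $q'=(t,E)$ with $|t|\ge1$, and $q'$ is incompatible with $(\emptyset,\{f_i\})$ for all $i>t(0)$.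

**Definition 5.3 ($\mathbb{LOC}(F)$, $F\subseteq{}^\omega\omega$).** Conditions are $(s,E)$ with $s$ a finite sequence, $s(i)\in[\omega]^{\le i}$, $E\in[F]^{\le|s|}$. Put $(t,E')\le(s,E)$ iff $t\supseteq s$, $E'\supseteq E$, and $f(i)\in t(i)$ for all $i\in|t|\setminus|s|$, $f\in E$.

**Lemma 5.4.** $\mathbb{LOC}(F)$ adds an $\mathrm{id}$-slalom that captures every $f\in F$. It is ccc and $\aleph_1$-$R_i$-good for $i=1,2$.

*Proof.* One can lengthen $s$ arbitrarily keeping $E$: put $t(i)=\{f(i):f\in E\}$, which has size $\le|E|\le|s|\le i$. Once the first coordinate is longer than $|E|$, any $f\in F$ can be added to $E$. So the generic slalom captures each $f\in F$. For fixed $N\ge1$ and each $s$ put $Q^N_s=\{(s,E):N|E|\le|s|\}$. By lengthening first coordinates we see that (the nonempty ones among) these sets form a cover. Each is $N$-linked: for $N$ conditions $(s,E_u)\in Q_s^N$ we have $|\bigcup_uE_u|\le|s|$, so $(s,\bigcup_uE_u)$ is a condition, and it extends them all. With $N=2$ we get ccc, with $N=r^k$ Lemma 4.3 applies, and with all $N$ Lemma 4.4 applies. $\square$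

Here the set of all conditions with a fixed first coordinate would not do. Let $s=\langle\emptyset\rangle$ (length $1$) and $f(1)\ne f'(1)$. Then $(s,\{f\})$ and $(s,\{f'\})$ are incompatible: a common extension would have a first coordinate $t$ with $|t|\ge2$, since its second coordinate has at least two elements, and $t(1)\supseteq\{f(1),f'(1)\}$, but $|t(1)|\le1$.

## 6. The predictor forcing and its gluing lemma

Now we need a poset that adds a constant predictor for $F\subseteq{}^\omega b$, where $b\in\{2,\omega\}$. We aim at windows of length $2$.

**Definition 6.1 ($\mathbb P_b(F)$, $b\in\{2,\omega\}$, $F\subseteq{}^\omega b$).** A total $\pi\colon{}^{<\omega}b\to b$ is *correct on $g$ at $a$* if $\pi(g{\upharpoonright}a)=g(a)$. We say that *window $a$ holds for $g$* if $\pi$ is correct on $g$ at $a$ or at $a+1$, and that $\pi$ *honours* $(g,m)$ if window $a$ holds for $g$ for all $a\ge m$. For a finite partial $s\colon{}^{<\omega}b\to b$ and a finite $E\subseteq F\times\omega$, let $[s,E]$ be the set of total $\pi\supseteq s$ honouring all members of $E$, and $G(E)=\{g:\exists m\ (g,m)\in E\}$. Conditions are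 the pairs $(s,E)$ with $[s,E]\ne\emptyset$. Put $(s',E')\le(s,E)$ iff $s'\supseteq s$ and $E'\supseteq E$.

**Lemma 6.2.** $\mathbb P_b(F)$ adds a predictor on $b$ constantly predicting every $f\in F$, with windows of length $2$.

*Proof.* Let $(s,E)$ be a condition and $\pi\in[s,E]$. For any $\sigma$, $(s\cup\{(\sigma,\pi(\sigma))\},E)$ is a condition below $(s,E)$. Hence $\pi_G=\bigcup\{s:(s,E)\in G\}$ is total.

For $f\in F\setminus G(E)$, choose $m$ above the lengths of the nodes in $\mathrm{dom}\,s$ with $f{\upharpoonright}m\ne g{\upharpoonright}m$ for all $g\in G(E)$. Change $\pi$ at the nodes $f{\upharpoonright}a$, $a\ge m$, to $f(a)$. None of these nodes is in $\mathrm{dom}\,s$ or is an initial segment of a $g\in G(E)$, so the result is in $[s,E\cup\{(f,m)\}]$. Thus each $f\in F$ occurs in some $(f,m)\in E$ with $(s,E)\in G$. For $a\ge m$ pick $(s',E')\in G$ below $(s,E)$ with $f{\upharpoonright}a,f{\upharpoonright}(a+1)\in\mathrm{dom}\,s'$. Any $\pi'\in[s',E']$ honours $(f,m)$ and agrees with $\pi_G$ at these two nodes. So $\pi_G$ is correct on $f$ at $a$ or at $a+1$. $\square$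

To analyze compatibility we cut the poset into countably many pieces of conditions that look alike up to a finite level.

**Definition 6.3 (normal conditions, types).** For $n\ge1$ a condition $(s,E)$ is *$n$-normal* if

- (N1) $|\rho|<n$ for $\rho\in\mathrm{dom}\,s$;
- (N2) distinct $g,g'\in G(E)$ have $g{\upharpoonright}n\ne g'{\upharpoonright}n$;
- (N3) for $g\in G(E)$: $g{\upharpoonright}a\in\mathrm{dom}\,s$ for all $a<n$, and $s(g{\upharpoonright}(n-1))=g(n-1)$.

Its *type* is $t=(n,s,\{(g{\upharpoonright}n,m):(g,m)\in E\})$. Let $Q_t$ be the set of $n$-normal conditions of type $t$, let $\Sigma_t\subseteq{}^nb$ be the set of first coordinates $\sigma$ of the third component of $t$, and let $M_\sigma=\{m:(\sigma,m)\text{ is in it}\}$. For $p\in Q_t$ let $g^p_\sigma$ be the unique member of $G(E_p)$ extending $\sigma$.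

Then $E_p=\{(g^p_\sigma,m):\sigma\in\Sigma_t,\ m\in M_\sigma\}$: all that varies inside $Q_t$ is the finite tuple of reals $\langle g^p_\sigma:\sigma\in\Sigma_t\rangle$. There are countably many types. For example, let $t_0=(1,\{(\emptyset,0)\},\{(\langle0\rangle,0)\})$. Its members are the pairs $(\{(\emptyset,0)\},\{(g,0)\})$ with $g\in F$ and $g(0)=0$. Here $n=1$, $\Sigma_{t_0}=\{\langle0\rangle\}$, and window $0$ holds because the guess $0$ at $\emptyset$ is correct.

**Lemma 6.4.** Normal conditions are dense. So the nonempty $Q_t$ form a cover of $\mathbb P_b(F)$.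

*Proof.* Given $(s,E)$ and $\pi\in[s,E]$, take $n_0$ above the lengths of the nodes in $\mathrm{dom}\,s$ and such that the $g{\upharpoonright}n_0$ ($g\in G(E)$) are distinct. Redefine $\pi(g{\upharpoonright}a)=g(a)$ for $a\ge n_0$, $g\in G(E)$. The new $\pi$ still extends $s$. For $g\in G(E)$, window $a$ holds for $a\ge n_0-1$ since $\pi$ is correct at $a+1$, and for $a+1<n_0$ the window has not changed. So $\pi$ stays in $[s,E]$. With $n=n_0+1$, the condition $(s\cup\pi{\upharpoonright}\{g{\upharpoonright}a:g\in G(E),a<n\},E)$ is $n$-normal: its nodes have length $\le n_0<n$, and it is correct on each $g$ at $n-1=n_0$. $\square$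

**Lemma 6.5.** Let $Q_t\ne\emptyset$, $\sigma\in\Sigma_t$, $m\in M_\sigma$, $m\le a<n$. Then for every total $\pi\supseteq s$ and every $g\supseteq\sigma$, window $a$ holds for $g$.

*Proof.* For $a=n-1$ this is the second part of (N3): $\pi$ is correct on $g$ at $n-1$. For $a+1<n$, the nodes $g{\upharpoonright}a,g{\upharpoonright}(a+1)$ are in $\mathrm{dom}\,s$, and $g(a),g(a+1)$ are values of $\sigma$. So the window depends only on $s$ and $\sigma$; and it holds for $g^p_\sigma$ and any $\pi\in[p]$, $p\in Q_t$ (writing $[p]$ for $[s,E_p]$). $\square$

When can several conditions of the same type be glued? Above level $n$, let $\pi$ follow at each node some real of the conditions that passes through the node. It is wrong on $g$ at $a$ only if another real leaves $g$ at $a$. So two errors in a row on $g$ need two reals that leave $g$ at consecutive places.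

**Definition 6.6 (sparse).** A set $G\subseteq{}^\omega\omega$ is *sparse* if there are no $x,y,z\in G$ with $x\ne y$, $y\ne z$ and $\Delta(y,z)=\Delta(x,y)+1$.

For example, $\{0^\infty,\,10^\infty,\,1010^\infty\}$ is sparse: the values of $\Delta$ are $0,0,2$. The set $\{0^\infty,\,10^\infty,\,110^\infty\}$ is not: take $x=0^\infty$, $y=10^\infty$, $z=110^\infty$.

**Lemma 6.7 (gluing).** Let $p_1,\dots,p_r\in Q_t$ and suppose $G_\sigma=\{g^{p_u}_\sigma:1\le u\le r\}$ is sparse for each $\sigma\in\Sigma_t$. Let $\pi\supseteq s$ be total such that whenever $|\rho|\ge n$ and $\rho$ is an initial segment of a member of $G_\sigma$, then $\pi(\rho)=y(|\rho|)$ for some $y\in G_\sigma$ with $\rho\subseteq y$. Such $\pi$ exists, and $\pi\in[s,\bigcup_uE_{p_u}]$. So $p_1,\dots,p_r$ have a common extension.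

*Proof.* Such a $\pi$ exists because the nodes in $\mathrm{dom}\,s$ have length $<n$ by (N1), and the cones above distinct $\sigma\in\Sigma_t$ are disjoint. Let $g\in G_\sigma$, $m\in M_\sigma$, $a\ge m$. If $a<n$, window $a$ holds by Lemma 6.5. Let $a\ge n$, and suppose $\pi$ is wrong on $g$ at $a$ and at $a+1$. The value $\pi(g{\upharpoonright}a)\ne g(a)$ is $x(a)$ for some $x\in G_\sigma$ with $g{\upharpoonright}a\subseteq x$, so $\Delta(x,g)=a$. In the same way there is $z\in G_\sigma$ with $\Delta(g,z)=a+1$. The triple $x,g,z$ contradicts sparseness. Hence $(s,\bigcup_uE_{p_u})$ is a condition, and it extends all $p_u$. $\square$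

A first use of gluing needs only Ramsey's theorem for pairs. For $x,y\in{}^\omega\omega$ let $\mathrm{par}(x,y)=*$ if $x=y$, and $\mathrm{par}(x,y)=\Delta(x,y)\bmod2$ otherwise. If all $\Delta$-values in a set have the same parity, the set is sparse, because two of them cannot differ by $1$.

**Lemma 6.8.** For $b\in\{2,\omega\}$ and any $F\subseteq{}^\omega b$, Lemma 4.5 applies to $\mathbb P_b(F)$. So $\mathbb P_b(F)$ is ccc and $\aleph_1$-$R_3$-good.

*Proof.* Let $\ell=|\Sigma_t|$ and let $M_t(r)$ be the Ramsey number for pairs, $3^\ell$ colors and homogeneous sets of size $r$; it is recursive in $r$. Given $p_u\in Q_t$ for $u<M_t(r)$, color $\{u,v\}$ by $\langle\mathrm{par}(g^{p_u}_\sigma,g^{p_v}_\sigma):\sigma\in\Sigma_t\rangle$. On a homogeneous set of size $r$ each $G_\sigma$ is a singleton (color $*$) or has all its $\Delta$-values of one parity. So it is sparse, and Lemma 6.7 gives a common extension. $\square$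

## 7. Four conditions that cannot be glued

To separate $\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}$ we must iterate $\mathbb P_2(F)$ for families $F$ with $|F|\ge\lambda_1$, so Lemma 3.5 does not help, and we need Lemma 4.3 for $\mathbb P_2(F)$. For $\mathbb{LOC}(F)$ we found covers by $r^k$-linked sets. The natural attempt is to do the same here. It works for three conditions and fails for four.

**Example 7.1.** Every $Q_t$ is $3$-linked. Given three conditions in $Q_t$, each $G_\sigma$ has at most three members. At a node $\rho$ with $|\rho|\ge n$ through which members of $G_\sigma$ pass, let $\pi$ guess a value taken by the largest number of these members, and let $\pi\supseteq s$ otherwise be arbitrary. If three members split into one and two, the single one is wrong once and then followed correctly, and the other two are not wrong there; when they split, one of them is wrong once. If three members split at one node into three, two of them are wrong once there, and after that nothing splits. In all cases each member is wrong at most once at places $a\ge n$. So windows $a\ge n$ hold, the earlier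 ones hold by Lemma 6.5, and $\pi$ shows that the conditions have a common extension.

But take the type $t_0$ above, with $b=2$, and the four conditions $(\{(\emptyset,0)\},\{(g_{ij},0)\})$, where $g_{ij}=0\,i\,j\,0^\infty$ for $i,j\in\{0,1\}$ (assuming $g_{ij}\in F$). These are the four sequences of Section 1, placed above $\langle0\rangle$. Every $\pi$ is wrong on one of them at both places $1$ and $2$, so window $1$ fails. No condition extends all four. So $Q_{t_0}$ is not $4$-linked.

**Remark 7.2.** No cleverer cover can help: $\mathbb P_2({}^\omega2)$ has no cover by $4$-linked sets. Suppose $\mathcal Q$ were one. Apply the construction in the proof of Lemma 4.4, with $k=2$, to the name $\dot\pi_G$ of the generic predictor; it uses only $2^k=4$-linkedness and gives countably many predictors $\pi_{2,Q}$, $Q\in\mathcal Q$. By Lemma 6.2, for every ground-model $f\in{}^\omega2$ some $p$ and $n$ satisfy $p\Vdash f\sqsubset_{(2,n)}\dot\pi_G$, and extending $p$ into some $Q$ we get $f\sqsubset_{(4,n)}\pi_{2,Q}$. So countably many predictors would handle all of ${}^\omega2$. But using (M) countably often, once for each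 pair of a $Q\in\mathcal Q$ and an index $\nu$, we can build $f\in{}^\omega2$ with $f\not\sqsubset\pi_{2,Q}$ for all $Q$, a contradiction.

So an arbitrary family of $r^k$ conditions is too much to ask. Lemma 4.3, however, asks for less: we are given a huge tree of conditions, indexed by ${}^kM$, and may choose an $r$-tree inside. In the example, if the four sequences are indexed by the four leaves of a binary tree and there are many more leaves to choose from, there is room to thin out. That this must use that the reals are binary is clear from the next example.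

**Example 7.3.** For $b=\omega$, thinning out trees does not help. Take $k=2$, any $M\ge2$, and for $\tau\in{}^2M$ the condition $p_\tau=(\{(\emptyset,0)\},\{(0^\frown\tau^\frown0^\infty,0)\})$ in $\mathbb P_\omega({}^\omega\omega)$, of type $t_0$. Let $T\subseteq{}^2M$ be any $2$-tree. For any $\pi$, the guess $\pi(\langle0\rangle)$ is wrong for at least one of the two first coordinates that occur in $T$, say $x_0$, and $\pi(\langle0,x_0\rangle)$ is wrong for one of its two successors. Window $1$ fails for that sequence. So no $r$-tree with $r\ge2$ gives compatible conditions. This is as it should be: $\mathbb P_\omega({}^\omega\omega)$ adds a predictor for all ground-model reals, so it cannot be $\aleph_1$-$R_1$-good.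

In ${}^\omega2$ such a tree of reals cannot keep its shape: a node has only two successors. That is the point we now exploit.

## 8. A Ramsey lemma for trees of binary sequences

By the gluing lemma, we want $r$-trees $T$ on which the reals form sparse sets. For height $k=1$ this is Ramsey's theorem for pairs, as in Lemma 6.8. For height $2$, Ramsey's theorem will make the parity of $\Delta(g_x,g_y)$ depend only on the level at which $x$ and $y$ split in the tree. If the two levels have the same parity, or a level has color $*$, then no bad triple exists: in a bad triple the two $\Delta$-values have different parities. The remaining danger is that the levels have different parities and there is a bad triple in which $x$ splits from $y,z$ at the root and $y,z$ split later, with $\Delta(g_y,g_z)=\Delta(g_x,g_y)+1$. Homogeneity then makes every such triple bad. Add a third sibling $w$ of $y,z$: now $g_y,g_z,g_w$ pairwise split at the same place $\Delta(g_x,g_y)+1$, and three sequences in ${}^\omega2$ cannot do that. This is the whole idea; the work is in the homogeneity.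

**Lemma 8.1 (tree Ramsey lemma).** For $k\ge1$, $r\ge3$, $\ell\ge0$ there is $M$ such that for all maps $g_j\colon{}^kM\to{}^\omega2$ ($j<\ell$) there is an $r$-tree $T\subseteq{}^kM$ of height $k$ with $g_j[T]$ sparse for every $j<\ell$.

*Proof.* Write $\mathsf B(x,y,z)$ for "$x\ne y$, $y\ne z$, $\Delta(y,z)=\Delta(x,y)+1$".

**Step 1: bad triples are symmetric in the last two places.** We claim
$$\mathsf B(x,y,z)\ \text{ implies }\ x\ne z,\quad \Delta(x,z)=\Delta(x,y),\quad\text{and } \mathsf B(x,z,y). \tag{6}$$
Indeed $z$ agrees with $y$ up to and including place $\Delta(x,y)$. So $z$ agrees with $x$ before that place and differs from $x$ at it, and $\Delta(z,y)=\Delta(x,y)+1=\Delta(x,z)+1$.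

**Step 2: the coloring.** The purpose is to record all relevant information about the reals attached to any three leaves. Identify $k$-subsets of $M$ with their increasing enumerations in ${}^kM$. For $Z\in[M]^{3k}$ let $e_Z\colon3k\to Z$ be the increasing enumeration; for $a\in[3k]^k$, $e_Z[a]$ is a $k$-subset of $Z$. The color of $Z$ is the function assigning to each $(j,a,a',a'')\in\ell\times([3k]^k)^3$ the value $\mathrm{par}(g_j(e_Z[a]),g_j(e_Z[a']))$ and the truth value of $\mathsf B(g_j(e_Z[a]),g_j(e_Z[a']),g_j(e_Z[a'']))$. The number of colors depends only on $k,\ell$. Let $T_0={}^{\le k}r\setminus\{\emptyset\}$ and $N_0=|T_0|$. By Ramsey's theorem choose $M$, depending only on $k,r,\ell$, so that every such coloring has a homogeneous $H\subseteq M$ of size $N_0+3k$. Let $H_0$ be the first $N_0$ elements of $H$.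

**Step 3: the tree.** We embed ${}^{\le k}r$ into $H_0$ so that branches become increasing sequences. Order $T_0$ linearly by: $\rho\prec\rho'$ iff $\rho\subsetneq\rho'$, or $\rho(i)<\rho'(i)$ at the first difference $i$. Let $\iota\colon(T_0,\prec)\to(H_0,<)$ be the isomorphism. For $x\in{}^kr$ let $\hat x=(\iota(x{\upharpoonright}1),\dots,\iota(x{\upharpoonright}k))$. This is an increasing sequence, since $x{\upharpoonright}1\prec x{\upharpoonright}2\prec\cdots$. Since $\iota$ is injective, $\hat x{\upharpoonright}j$ determines $x{\upharpoonright}j$, and $T=\{\hat x:x\in{}^kr\}$ is an $r$-tree of height $k$. For instance, for $k=2$, $r=3$ and $H_0=\{0,\dots,11\}$ the order $\prec$ is $0,00,01,02,1,10,11,12,2,20,21,22$, and $T=\{(0,1),(0,2),(0,3),(4,5),\dots,(8,11)\}$.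

Let $d(x,y)$ be the length of the longest common initial segment of $x,y\in{}^kr$. From now on fix $j<\ell$ and write $g_x=g_j(\hat x)$.

**Step 4: only the shape of a triple matters.** We claim: if $(x,y,z)$ and $(x',y',z')$ are triples from ${}^kr$ whose corresponding pairs have the same $d$-value and the same $\prec$-order, then
$$\mathrm{par}(g_x,g_y)=\mathrm{par}(g_{x'},g_{y'})\quad\text{and}\quad \mathsf B(g_x,g_y,g_z)\Leftrightarrow\mathsf B(g_{x'},g_{y'},g_{z'}). \tag{7}$$
For leaves $u,v$ and $1\le i,i'\le k$ we have $u{\upharpoonright}i=v{\upharpoonright}i'$ iff $i=i'\le d(u,v)$. Also $u{\upharpoonright}i\prec v{\upharpoonright}i'$ iff either $\min(i,i')\le d(u,v)$ and $i<i'$, or $i,i'>d(u,v)$ and $u\prec v$: in the first case the two nodes are comparable, lying on one branch, and in the second they first differ where $u$ and $v$ do. Hence $x{\upharpoonright}i\mapsto x'{\upharpoonright}i$, $y{\upharpoonright}i\mapsto y'{\upharpoonright}i$, $z{\upharpoonright}i\mapsto z'{\upharpoonright}i$ is a well-defined $\prec$-isomorphism between the sets $U$, $U'$ of nonempty initial segments of the leaves of the two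 triples, and $|U|=|U'|\le3k$. Add the top $3k-|U|$ elements of $H$, which lie above $H_0$, to $\iota[U]$ and to $\iota[U']$. This gives $Z,Z'\in[H]^{3k}$ in which $(\hat x,\hat y,\hat z)$ and $(\hat x',\hat y',\hat z')$ occupy the same positions $(a,a',a'')$. Since $Z$ and $Z'$ have the same color, (7) holds.

Since $\mathrm{par}$ is symmetric, we may list two distinct leaves in $\prec$-increasing order; applying (7) to triples $(x,y,y)$ with $x\prec y$ shows that, for $x\ne y$, $\mathrm{par}(g_x,g_y)$ depends only on $d(x,y)$.

**Step 5: a bad triple must split twice in the tree.** Suppose, toward a contradiction, that $\mathsf B(g_x,g_y,g_z)$ holds for some leaves $x,y,z$. By (6) the reals $g_x,g_y,g_z$ are pairwise distinct, so $x,y,z$ are distinct, and we may assume $y\prec z$. Moreover $\Delta(g_x,g_z)=\Delta(g_x,g_y)$ and $\Delta(g_y,g_z)=\Delta(g_x,g_y)+1$, so $\mathrm{par}(g_y,g_z)$ differs from $\mathrm{par}(g_x,g_y)=\mathrm{par}(g_x,g_z)$. By Step 4, $d:=d(y,z)\notin\{d(x,y),d(x,z)\}$. The minimum of the three $d$-values is attained at least twice. So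
$$d(x,y)=d(x,z)<d<k.$$

**Step 6: three siblings.** Here we use $r\ge3$ and that the reals are binary. Choose leaves $u\prec v\prec w$ extending $y{\upharpoonright}d$ with pairwise different values at $d$. Since $x$ leaves $y{\upharpoonright}d$ at $d(x,y)<d$, each of $u,v,w$ has $d$-value $d(x,y)$ with $x$ and lies on the same $\prec$-side of $x$ as $y$ and $z$. The pairs from $u,v,w$ have $d$-value $d$. So $(x,u,v)$, $(x,u,w)$, $(x,v,w)$ have the same shape as $(x,y,z)$, and by (7) $\mathsf B(g_x,g_u,g_v)$, $\mathsf B(g_x,g_u,g_w)$ and $\mathsf B(g_x,g_v,g_w)$ hold. Let $l=\Delta(g_x,g_u)$. By (6), $\Delta(g_x,g_v)=l$. Hence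
$$\Delta(g_u,g_v)=\Delta(g_u,g_w)=\Delta(g_v,g_w)=l+1,$$
so $g_u(l+1),g_v(l+1),g_w(l+1)$ are three pairwise distinct elements of $\{0,1\}$. This is impossible. So $g_j[T]$ is sparse, for every $j<\ell$. $\square$

**Corollary 8.2.** For any $F\subseteq{}^\omega2$, Lemma 4.3 applies to $\mathbb P_2(F)$. So $\mathbb P_2(F)$ is $\aleph_1$-$R_1$-good.

*Proof.* For all $k\ge1$, $r\ge3$ use the cover by the nonempty $Q_t$. Let $M$ be as in Lemma 8.1 for $k,r$ and $\ell=|\Sigma_t|$. Given $\tau\mapsto p_\tau\in Q_t$ on ${}^kM$, apply the lemma to the maps $\tau\mapsto g^{p_\tau}_\sigma$, $\sigma\in\Sigma_t$. The resulting $r$-tree $T$ makes each $\{g^{p_\tau}_\sigma:\tau\in T\}$ sparse, and Lemma 6.7 gives a common extension of $\{p_\tau:\tau\in T\}$. So $Q_t$ is $(k,r,M)$-tree-linked. $\square$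

## 9. The full predictor forcing adds no real dominating a strong family

It remains to keep $\mathfrak b$ small when predictors are added, which is needed when $\lambda_4<\lambda$. There the families $F$ for the predictor forcing are too large for Lemma 3.5, but we are free to use all of ${}^\omega b$, and this makes it possible to take limits of conditions.

Try two sequences of conditions of type $t_0$ by hand, with $s=\{(\emptyset,0)\}$, in $\mathbb P_\omega({}^\omega\omega)$. First let $p_i=(s,\{(g^i,0)\})$ with $g^i=0\,i\,0^\infty$. The reals run off to infinity at the node $\langle0\rangle$. Take $q=(s,\emptyset)$. Let $q'\le q$. For large $i$, $q'$ says nothing about the nodes from $\langle0,i\rangle$ on. A total predictor given by $q'$ may be wrong on $g^i$ at place $1$, but it is correct at $0$ by $s$ and can be changed so that it is correct at all places $\ge2$. One error is absorbed by windows of length $2$. Next let $g^i=0^{i+1}10^\infty$. Now $g^i\to0^\infty$; take $q=(s,\{(0^\infty,0)\})$, a condition in the full forcing. A $q'\le q$ may prescribe values at finitely many nodes, but far out we can follow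 $0^\infty$ correctly; for large $i$, follow $0^\infty$ up to the place where $g^i$ leaves it, accept one error there, and follow $g^i$ afterwards. The general case combines these two.

**Lemma 9.1.** For $b\in\{2,\omega\}$, every $Q_t\subseteq\mathbb P_b({}^\omega b)$ is Fr-linked. So Lemma 4.6 applies to the full forcing $\mathbb P_b({}^\omega b)$, and it is $\aleph_1$-$R_4$-good.

*Proof.* Let $p_i\in Q_t$ for $i<\omega$, and write $g^i_\sigma=g^{p_i}_\sigma$ for $\sigma\in\Sigma_t$.

**Step 1: the limit condition $q$.** By compactness of ${}^\omega(\omega+1)$ (with $\omega+1$ the one-point compactification of $\omega$), pass to a subsequence so that each $\langle g^i_\sigma\rangle_i$ converges there. If the limit has all its values in $\omega$ we are in kind (a) below. Otherwise let $\rho_\sigma$ be the part of the limit before its first value $\omega$; dropping finitely many $i$ we are in kind (b).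

- Kind (a): $g^i_\sigma\to g_\sigma\in{}^\omega b$.
- Kind (b): there is a finite $\rho_\sigma\supseteq\sigma$ with $\rho_\sigma\subseteq g^i_\sigma$ for all $i$ and $g^i_\sigma(|\rho_\sigma|)\to\infty$.

(For $b=2$ only kind (a) occurs.) It suffices to find $q$ for the subsequence. Let
$$s^*=s\cup\{(\rho_\sigma{\upharpoonright}a,\rho_\sigma(a)):\sigma\text{ of kind (b)},\ n\le a<|\rho_\sigma|\},$$
$$E^*=\{(g_\sigma,m):\sigma\text{ of kind (a)},\ m\in M_\sigma\}.$$
Then $q=(s^*,E^*)$ is a condition. The cones above the distinct $\sigma$ are disjoint and $\mathrm{dom}\,s$ lies below level $n$, so there is a total $\pi\supseteq s^*$ that is correct on each $g_\sigma$ of kind (a) at all $a\ge n$; the windows $a<n$ hold by Lemma 6.5. Here we used that $g_\sigma\in{}^\omega b$ may occur in conditions, since $F={}^\omega b$.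

**Step 2: a good predictor for $q'$.** Let $q'\le q$. By Lemma 6.4 we may assume that $q'=(s',E')$ is $n'$-normal, since a condition compatible with an extension of $q'$ is compatible with $q'$. Put $G'=G(E')$; it contains all $g_\sigma$ of kind (a). By (N1) and (N2) for $q'$ there is a total $\pi'\supseteq s'$ correct on every $g\in G'$ at all $a\ge n'$. By Lemma 6.7 with $r=1$, $\pi'\in[s',E']$. By (N3) for $q'$, $\pi'$ is also correct on every $g\in G'$ at $n'-1$. If $\Sigma_t\ne\emptyset$, then $n'\ge n$: by (N3) for $Q_t$ some node of length $n-1$ is in $\mathrm{dom}\,s\subseteq\mathrm{dom}\,s'$, so $n-1<n'$ by (N1) for $q'$.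

**Step 3: where to change it.** Let $i$ (in the subsequence) be so large that for $\sigma$ of kind (a), $g^i_\sigma{\upharpoonright}n'=g_\sigma{\upharpoonright}n'$, and for $\sigma$ of kind (b), $g^i_\sigma{\upharpoonright}(|\rho_\sigma|+1)$ is not an initial segment of any element of the finite set $\mathrm{dom}\,s'\cup G'$. In kind (a) put $\delta_\sigma=\Delta(g^i_\sigma,g_\sigma)\ge n'$, and $\delta_\sigma=\infty$ if the two are equal. In kind (b) put $\delta_\sigma=|\rho_\sigma|$.

The nodes $g^i_\sigma{\upharpoonright}a$ with $a>\delta_\sigma$ are not in $\mathrm{dom}\,s'$ and are not initial segments of members of $G'$. In kind (b) this is so because they extend $g^i_\sigma{\upharpoonright}(|\rho_\sigma|+1)$. In kind (a) their length exceeds $n'$, so they are not in $\mathrm{dom}\,s'$; and a member of $G'$ extending such a node would extend $g_\sigma{\upharpoonright}n'$, hence equal $g_\sigma$ by (N2), which is impossible since $a>\Delta(g^i_\sigma,g_\sigma)$. For distinct $\sigma$ these nodes are distinct, since they have length $\ge n$ (recall $\delta_\sigma\ge n'\ge n$ in kind (a), and $|\rho_\sigma|\ge n$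 in kind (b)) and so extend their own $\sigma$.

Let $\pi''$ be $\pi'$ changed to the value $g^i_\sigma(a)$ at all nodes $g^i_\sigma{\upharpoonright}a$ with $\sigma\in\Sigma_t$, $a>\delta_\sigma$. Nothing changes on $\mathrm{dom}\,s'$ or along members of $G'$. So $\pi''\in[s',E']$.

**Step 4: $\pi''$ honours $(g^i_\sigma,m)$ for $\sigma\in\Sigma_t$, $m\in M_\sigma$.** Let $a\ge m$; we check window $a$ of $g^i_\sigma$.

- If $a\ge\delta_\sigma$, then $\pi''$ is correct at $a+1$ by the change.
- Kind (a), $a+1<\delta_\sigma$: the sequences $g^i_\sigma$ and $g_\sigma$ agree up to and including place $a+1$, so the window coincides with that of $g_\sigma$. It holds because $(g_\sigma,m)\in E^*\subseteq E'$.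
- Kind (a), $a+1=\delta_\sigma$: then $a\ge n'-1$, so $\pi'$ is correct on $g_\sigma$ at $a$. So is $\pi''$, which is unchanged along $g_\sigma\in G'$; and $g^i_\sigma$ agrees with $g_\sigma$ up to and including $a$.
- Kind (b), $a<n$: Lemma 6.5, since $\pi''\supseteq s$.
- Kind (b), $n\le a<|\rho_\sigma|$: $\pi''$ is correct at $a$ by the choice of $s^*\subseteq s'$.

Hence $\pi''\in[s',E'\cup E_{p_i}]$, and since $s\subseteq s'$, $(s',E'\cup E_{p_i})$ is a common extension of $q'$ and $p_i$. This holds for all large $i$ in the subsequence, so for infinitely many $i$. $\square$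

## 10. The iteration

We now prove Theorem 2.1. Let $\lambda_1,\dots,\lambda_4$ and $\lambda$ be as there.

**Step 1: the Cohen witnesses.** Force with $\mathbb C_\lambda$ and let $V_0$ be the extension. By counting nice names, using $\lambda^{<\lambda}=\lambda$, we have $\lambda^{<\lambda}=\lambda=\mathfrak c$ in $V_0$. By Lemma 3.4 there is in $V_0$ an $R_i$-strong sequence $\bar c^{\,i}$ of length $\lambda_i$, for $i=1,\dots,4$.

**Step 2: the iteration.** The purpose is to answer every family of fewer than $\lambda_i$ reals. In $V_0$ we build an FS iteration $\langle P_\xi,\dot Q_\xi:\xi<\lambda\rangle$ of ccc posets of size $\le\lambda$. By induction each $P_\xi$ has a dense subset of size $\le\lambda$: code the elements of each iterand by ordinals below $\lambda$ and use nice names, of which there are at most $\lambda^\omega=\lambda$. So $\mathfrak c=\lambda$ in $V_0^{P_\xi}$. A *task at $\xi$* is a pair $(i,\langle\dot f_\alpha:\alpha<\mu\rangle)$ with $i\in\{1,2,3,4\}$, $\mu<\lambda_i$, and $\dot f_\alpha$ nice $P_\xi$-names for elements of ${}^\omega\omega$ (of ${}^\omega2$ if $i=2$). There are at most $\lambda^{<\lambda}=\lambda$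 tasks at each $\xi$. By bookkeeping, each stage $\eta<\lambda$ handles one task at some $\xi\le\eta$, and every task is handled at some stage. If the task at stage $\eta$ has first coordinate $i$ and $F=\{f_\alpha:\alpha<\mu\}$, the iterand $Q_\eta$, defined in $V_0^{P_\eta}$, is

- type 1 ($i=1$): $\mathbb P_\omega(F)$ if $\lambda_1<\lambda$, and $\mathbb P_\omega({}^\omega\omega)$ if $\lambda_1=\lambda$;
- type 2 ($i=2$): $\mathbb P_2(F)$ if $\lambda_2<\lambda$, and $\mathbb P_2({}^\omega2)$ if $\lambda_2=\lambda$;
- type 3 ($i=3$): $\mathbb{LOC}(F)$;
- type 4 ($i=4$): $\mathbb D(F)$.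

All are ccc by Lemmas 5.2, 5.4 and 6.8, and they have size $\le\lambda$ since $\mathfrak c=\lambda$ in $V_0^{P_\eta}$. Let $W=V_0^{P_\lambda}$. Cardinals and cofinalities are preserved, and $\mathfrak c^W=\lambda$.

**Step 3: lower bounds.** Let $F\in W$ be a set of reals (in ${}^\omega2$ for $i=2$) of size $\mu<\lambda_i$. Each member has a nice name, which uses countably many conditions of finite support. Since $\lambda$ is regular uncountable and $\mu<\lambda$, $F$ is the evaluation of a sequence in $V_0$ of $\mu$ nice $P_\xi$-names for some $\xi<\lambda$; so it gives a task $(i,\cdot)$ at $\xi$. The iterand that handles it adds, for $i=1,2,3,4$ respectively, a predictor on $\omega$ constantly predicting all of $F$, a predictor on $2$ constantly predicting all of $F$ (Lemma 6.2), an $\mathrm{id}$-slalom capturing all of $F$ (Lemma 5.4), or a real eventually dominating all of $F$ (Lemma 5.2). For the full forcings this holds because $F$ is a set of reals of $V_0^{P_\eta}$. These properties are absolute, so they hold in $W$. Hence $\mathfrak e^{\mathrm{const}}\ge\lambda_1$, $\mathfrak e_2^{\mathrm{const}}\ge\lambda_2$,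 $\mathrm{add}(\mathcal N)\ge\lambda_3$ (by Theorem 1.2), and $\mathfrak b\ge\lambda_4$.

**Step 4: upper bounds.** If $\lambda_i=\lambda$, the bound holds since all four cardinals are $\le\mathfrak c=\lambda$ by Lemma 1.3. Let $\lambda_i<\lambda$. We show that every iterand is $\lambda_i$-$R_i$-good in $V_0^{P_\eta}$. Then Lemma 3.6, with ground model $V_0$ and $\theta=\lambda_i$, shows that $\bar c^{\,i}$ is still $R_i$-strong in $W$, and Lemma 3.3 gives the bound. Call an iterand *small* if its size is $<\lambda_i$; then it is good by Lemma 3.5. A poset built from $F$ with $|F|<\lambda_j\le\lambda_i$ is small.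

*The case $i=1$.* Type 1 is $\mathbb P_\omega(F)$ with $|F|<\lambda_1$, because $\lambda_1<\lambda$; it is small. Type 2, in either form, is good by Corollary 8.2. Types 3 and 4 are good by Lemmas 5.4 and 5.2.

*The case $i=2$.* Here $\lambda_1\le\lambda_2<\lambda$, so types 1 and 2 are $\mathbb P_\omega(F)$ and $\mathbb P_2(F)$ with $|F|<\lambda_1\le\lambda_2$ and $|F|<\lambda_2$, and they are small. Types 3 and 4 are good by Lemmas 5.4 and 5.2.

*The case $i=3$.* Types 1 and 2, in either form, are good by Lemma 6.8. Type 3 is small. Type 4 is good by Lemma 5.2.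

*The case $i=4$.* Here $\lambda_4<\lambda=\max\{\lambda_2,\lambda_4\}$, so $\lambda_2=\lambda$ and type 2 is the full $\mathbb P_2({}^\omega2)$, which is good by Lemma 9.1. Types 3 and 4 are small, since $\lambda_3\le\lambda_4$. For type 1 we use the hypothesis that not $\lambda_4<\lambda_1<\lambda_2$. Either $\lambda_1\le\lambda_4$; then $\lambda_1<\lambda$, and type 1 is $\mathbb P_\omega(F)$ with $|F|<\lambda_1\le\lambda_4$, which is small. Or $\lambda_1>\lambda_4$, and then $\lambda_1=\lambda_2=\lambda$, so type 1 is the full $\mathbb P_\omega({}^\omega\omega)$, which is good by Lemma 9.1.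

So $\mathbb C_\lambda*\dot P_\lambda$ is a ccc poset that forces the stated values, and Theorem 2.1 is proved, and with it Corollaries 2.2 and 2.3. $\blacksquare$
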